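# Infinitely many measures of maximal entropy just below the threshold $\lambda_{\min}(f)/r$

## 1. A zigzag read off by the return time to a saddle

Consider the linear saddle flow $(x,y)\mapsto(e^{-\mu s}x,e^{\lambda s}y)$ with $\mu=\rho\lambda$, $\rho>4$, and glue the outgoing upper half of the $y$-axis to the incoming right half of the $x$-axis by
$$\Theta(x,y)=(y^{-\rho},\,x\,y^{1+\rho}),\qquad y>0 .$$
This gives a homoclinic loop. In logarithmic coordinates $x=e^{-\mu\tau}$, $y=e^{-\lambda\eta}$ the time-one map is $(\tau,\eta)\mapsto(\tau+1,\eta-1)$. Start with $\tau=\xi\in(0,1]$ (call $\xi$ the *phase*) and $\eta$ large, and let $n$ be the integer with $n-\eta\in(0,1]$. After $n$ steps the point is at $(\xi+n,\eta-n)$, and $\Theta$ sends it to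
$$\xi'=n-\eta\in(0,1],\qquad \hat\eta=\rho(\xi+n)+(1+\rho)(\eta-n)=\rho\xi+(\rho+1)\eta-n .$$
Thus the height $\hat y=e^{-\lambda\hat\eta}$ on return is about $y^\rho$, which is tiny compared with $y$, and *the new phase is the return time minus $\eta$*.

Now insert a vertical kick at the place of return: replace $\hat y$ by $y'=\hat y+\phi(\xi')$, where $\phi\ge0$ depends on the phase only. Suppose that near the phases in question $\phi=e^{-\lambda(k-g)}$, with $k$ an integer and $g$ a function with values in $(0,1)$. If we neglect $\hat y$, then $\eta'=k-g(\xi')$. So the next return time is $k$, and the next phase is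
$$\xi''=k-\eta'=g(\xi').$$
As long as the phases stay where $\phi$ has this form, each return takes exactly $k$ steps, and the phases are iterated by the interval map $g$.

Here are the simplest cases of this model.

* *$g\equiv a$ constant.* The map $(\xi,\xi')\mapsto(\xi',a)$ sends everything to $(a,a)$ in two steps. This is an attracting periodic orbit of period $k$, with entropy $0$.
* *$g$ with two full branches.* Let $G_2=-\frac18$ outside $[0,\frac14]$. On $B_0=[\frac1{32},\frac3{32}]$ and $B_1=[\frac5{32},\frac7{32}]$ let it be affine of slopes $6$ and $-6$, each branch having image $[-\frac1{16},\frac5{16}]$ (indeed $6\cdot\frac1{16}=\frac38=\frac5{16}+\frac1{16}$). Each image contains $[0,\frac14]\supset B_0\cup B_1$, so every itinerary in $\{0,1\}$ occurs: a full $2$-shift, of entropy $\log 2$ per return. Per unit of time this is $\frac1k\log2$, and it equals $\log2$ only for $k=1$.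
* *$g$ with $2^k$ full branches.* The entropy per unit of time is $\frac1k\log 2^k=\log2$, **whatever $k$ is**.

So a single function $\phi$ which, for infinitely many $k$, carries a zigzag with $2^k$ branches at height about $e^{-\lambda k}$ produces infinitely many horseshoes, all of entropy exactly $\log2$. The price is smoothness. If the $k$-th zigzag has width about $k^{-2}$, its derivatives of order $r$ are of size at most a constant times $e^{-\lambda k}(k^22^k)^r$, which tends to $0$ as soon as
$$\lambda>r\log2 .$$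
Since $\lambda$ will be the largest exponential growth rate of the derivative, this allows the ratio entropy/growth rate, $\log 2/\lambda$, to be any number below $1/r$. What this construction is for is explained next.

## 2. Measures of maximal entropy and the number $\lambda_{\min}(f)/r$

Let $M$ be a closed surface, i.e. a compact two-dimensional $C^\infty$ Riemannian manifold without boundary, and $f\colon M\to M$ a $C^r$ diffeomorphism, $1<r<\infty$. For $r=m+\alpha$ non-integer, $C^r$ means $C^m$ with $\alpha$-Hölder $m$-th derivatives. Let $h(f,\nu)$ be the metric entropy of an $f$-invariant Borel probability $\nu$, and $h_{\mathrm{top}}(f)$ the topological entropy.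

**Definition.** A *measure of maximal entropy* (m.m.e.) is an invariant probability $\nu$ with $h(f,\nu)=h_{\mathrm{top}}(f)$. Put
$$\lambda^+(f)=\lim_{n\to\infty}\frac1n\log\max_{x\in M}\|D_xf^n\|,\qquad \lambda_{\min}(f)=\min\bigl(\lambda^+(f),\lambda^+(f^{-1})\bigr).$$

*Examples.* For the automorphism of the two-torus given by the matrix with rows $(2,1)$ and $(1,1)$, one has $\lambda^+(f)=\lambda^+(f^{-1})=h_{\mathrm{top}}(f)=\log\frac{3+\sqrt5}2$, so $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r$ for every $r>1$. For the identity, $h_{\mathrm{top}}=\lambda_{\min}=0$ and every Dirac mass is an ergodic m.m.e.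

It is known that if $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r$, then $f$ has at most finitely many ergodic m.m.e.'s. The following conjecture comes from Jérôme Buzzi, Sylvain Crovisier and Omri Sarig, "Measures of maximal entropy for surface diffeomorphisms", arXiv:1811.02240 (2018): *for any $\varepsilon>0$ and any $1<r<\infty$ there is a $C^r$ surface diffeomorphism $f$ with $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r-\varepsilon$ and infinitely many ergodic m.m.e.'s.* Here $h_{\mathrm{top}}(f)>0$ is required, and the inequality is read relatively, as $h_{\mathrm{top}}(f)>(1-\varepsilon)\lambda_{\min}(f)/r$. This excludes trivial examples such as the identity, or maps with very small $\lambda_{\min}$. The conjecture is true.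

**Theorem 1.** Let $1<r<\infty$ and $0<c<1/r$. There is a $C^r$ diffeomorphism $f$ of a closed surface (the sphere) such that
$$\lambda_{\min}(f)=\lambda^+(f)=\lambda:=\tfrac{\log2}c,\qquad h_{\mathrm{top}}(f)=\log2=c\,\lambda_{\min}(f),$$
and $f$ has infinitely many ergodic m.m.e.'s.

*The conjecture follows.* Given $\varepsilon>0$, take $c=\frac1{(1+\delta)r}$ with $0<\delta<\min(\varepsilon,1)$. Then $h_{\mathrm{top}}(f)=\frac1{1+\delta}\frac{\lambda_{\min}(f)}r>(1-\varepsilon)\frac{\lambda_{\min}(f)}r$, since $\frac1{1+\delta}>1-\delta>1-\varepsilon$. Moreover $\frac{\lambda_{\min}(f)}r-h_{\mathrm{top}}(f)=\delta\log2<\varepsilon$, so the additive reading holds too.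

Section 11 extends the construction to every connected closed surface (Theorem 2). The borderline $h_{\mathrm{top}}(f)=\lambda_{\min}(f)/r$ is not settled here.

**Facts used.** For an ergodic $\nu$ let $\Lambda(\nu)=\lim_j\frac1j\log\|D_zf^j\|$ ($\nu$-a.e. $z$) be its top exponent; the limit exists by Kingman's theorem.

1. *Poincaré recurrence*: $\nu$-a.e. point is a limit of its own forward orbit, and a.e. point of a set of positive measure returns to the set infinitely often.
2. *Variational principle*: $h_{\mathrm{top}}(f)=\sup h(f,\nu)$ over ergodic $\nu$.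
3. *Affinity*: entropy is an affine function of the measure, and $h(f,\nu)$ is the integral of the entropies of the ergodic components of $\nu$.
4. *Ruelle's inequality*: $h(f,\nu)$ is at most the sum of the positive exponents. On a surface, for ergodic $\nu$ with $h(f,\nu)>0$, apply it to $f^{-1}$: some exponent of $f^{-1}$ is positive, so the smaller exponent of $f$ is negative. Then the inequality for $f$ gives $h(f,\nu)\le\Lambda(\nu)$.
5. *Kac and Abramov*: if $\nu$ is ergodic, $\nu(D)>0$ and $F$ is the first return map to $D$, then $F$ preserves the normalized restriction $\nu_D$, the mean return time is $1/\nu(D)$, and $h(f,\nu)=\nu(D)\,h(F,\nu_D)$.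
6. The full shift on $L$ symbols has a unique measure of maximal entropy, it is ergodic, and its entropy is $\log L$.
7. *Poincaré–Hopf*: the indices of the zeros of a vector field on a closed surface add up to $\chi$.

By fact 4, $h_{\mathrm{top}}(f)\le\lambda_{\min}(f)$ always, so the theorem is about which part of $\lambda_{\min}$ is used.

## 3. Shrinking copies of one horseshoe are not smooth

The first thing to try is to take a diffeomorphism $F$ of the unit disc, equal to the identity near the boundary and containing a horseshoe of entropy $\log2$, and to put rescaled copies $z\mapsto z_j+\delta_jF((z-z_j)/\delta_j)$ in disjoint discs of radii $\delta_j\to0$ with centers $z_j\to z_*$. Every copy has the same entropy. But in every one of these discs $Df$ takes all the values of $DF$, which is not constant. So $Df$ has no limit at $z_*$, and the map is not even $C^1$; derivatives of order $m$ get multiplied by $\delta_j^{1-m}$. If instead the maps $F_j$ in the discs tend to the identity in $C^1$, then by Ruelle's inequality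 their entropies are at most $\log\sup\|DF_j\|\to0$.

The exact obstacle is that in a tiny invariant disc the entropy has to be produced in *one* time step. The mechanism of Section 1 avoids this. The $k$-th horseshoe has return time $k$, the kick applied to it is exponentially small in $k$, and the saddle multiplies it by $e^{\lambda k}$ before the next kick.

Two things must then be controlled: no ergodic measure outside the horseshoes may have entropy $\ge\log2$, and no ergodic measure may have top exponent larger than $\lambda$. This is where the sparseness of the set of scales $k$, and the size of $\rho$, are used.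

**Constants for the whole proof.** Let $\lambda=\frac{\log2}c$, so $\lambda>r\log2>\log2$, and put
$$\theta=1-\tfrac1r\in(0,1),\qquad \rho=\tfrac4\theta>4,\qquad \mu=\rho\lambda,\qquad q_0\in\mathbb N,\ q_0>\tfrac{2\rho}\theta .$$
Further parameters are chosen in the order $c_*,\omega_1,y_0,s_1,k_0$. "For $k_0$ large" refers to a condition depending only on what was chosen before; there are finitely many such conditions. $C_1,C_2,\dots$ depend only on $r,\lambda$ and two fixed functions $Z,\kappa$ of Section 5.

## 4. A saddle with two homoclinic loops on the sphere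

We build a closed surface with a vector field which near a figure eight is the glued saddle of Section 1.

**Step 4.1: the box and the gluing.** Let $0<c_*<e^{-2\lambda}$, $w(x,y)=|y||x|^{1/\rho}$ and
$$P=\{|x|<e^\mu,\ |y|<e^\lambda,\ w<c_*\}\subset\mathbb R^2,\qquad X=(-\mu x,\lambda y).$$
The flow $(e^{-\mu s}x,e^{\lambda s}y)$ preserves $w$, since $e^{\lambda s}e^{-\mu s/\rho}=1$. Let
$$N^\pm=\{\pm x>e^{-\mu}\}\cap P\ \text{(entrance)},\qquad E^\pm=\{\pm y>e^{-\lambda}\}\cap P\ \text{(exit)},$$
$N=N^+\cup N^-$, $E=E^+\cup E^-$. If $|x|\ge e^{-\mu}$ and $|y|\ge e^{-\lambda}$, then $w\ge e^{-2\lambda}>c_*$. Hence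
$$\{|x|\ge e^{-\mu}\}\cap\{|y|\ge e^{-\lambda}\}\cap P=\emptyset,\qquad\text{in particular } N\cap E=\emptyset. \tag{4.1}$$
Define $\Theta^+(x,y)=(y^{-\rho},xy^{1+\rho})$ on $E^+$ and $\Theta^-(z)=-\Theta^+(-z)$ on $E^-$. Then $w\circ\Theta^\pm=w^\rho$, because $|x|y^{1+\rho}\cdot y^{-1}=|x|y^\rho$. For $z\in E^+$ the first coordinate of $\Theta^+z$ lies in $(e^{-\mu},e^\mu)$, the second has modulus $w^\rho y<c_*^\rho e^\lambda<e^\lambda$, and $w(\Theta^+z)<c_*^\rho<c_*$. So $\Theta^+z\in N^+$. The inverse is $(x',y')\mapsto(y'x'^{(1+\rho)/\rho},x'^{-1/\rho})$. If $(x',y')\in N^+$ and $w(x',y')<c_*^\rho$, then the resulting point $(x,y)$ has $y\in(e^{-\lambda},e^\lambda)$, $w<c_*$ and $|x|=(w/y)^\rho<(c_*e^\lambda)^\rho<e^\mu$, so it is in $E^+$. Hence $\Theta^\pm$ is a diffeomorphism of $E^\pm$ onto the open set $\{w<c_*^\rho\}\cap N^\pm$. It commutes with the flow: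
$$\Theta^+(e^{-\mu s}x,e^{\lambda s}y)=\bigl(e^{-\rho\lambda s}y^{-\rho},\,e^{(-\mu+\lambda+\rho\lambda)s}xy^{1+\rho}\bigr)=\bigl(e^{-\mu s}y^{-\rho},\,e^{\lambda s}xy^{1+\rho}\bigr).$$

**Step 4.2: the quotient $U=P/(z\sim\Theta^\pm z)$ is a smooth Hausdorff surface.** Let $\pi$ be the projection.

* Since $N\cap E=\emptyset$, classes have at most two points, and if there are two, one is in $E$ and the other in $N$. So $\pi$ is injective on every set disjoint from $E$ and on every set disjoint from $N$; in particular on $N$.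
* $\pi$ is open, since the saturation of an open $O$ is $O\cup\Theta(O\cap E)\cup\Theta^{-1}(O)$.
* Every point of $P$ has a neighborhood disjoint from $N$ or from $E$. Otherwise it lies in the closures of both, contradicting (4.1). On such neighborhoods $\pi$ is injective and open, and the transition maps are locally the identity or $(\Theta^\pm)^{\pm1}$.
* The relation is closed in $P\times P$. Let $z_j\in E^\pm$, $z_j\to z\in P$, $\Theta^\pm z_j\to z'\in P$. If $z\in E^\pm$, then $z'=\Theta^\pm z$. Otherwise $|y(z_j)|\to e^{-\lambda}$ and $|x(\Theta^\pm z_j)|\to e^\mu$, contradicting $z'\in P$.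

An open quotient map with closed relation has Hausdorff quotient. So $U$ is a smooth Hausdorff surface, with a smooth vector field again called $X$. Let $p=\pi(0)$ and $\Gamma=\pi(\{xy=0\})$. The set $\{xy=0\}$ is saturated, so $\Gamma$ is closed. It is a figure eight, and the orbits in $\Gamma\setminus p$ are homoclinic to $p$.

**Step 4.3: logarithmic coordinates.** Where $xy\ne0$ put
$$\tau=-\tfrac1\mu\log|x|,\qquad \eta=-\tfrac1\lambda\log|y|,\qquad \omega=-\tfrac1\lambda\log w=\eta+\tau,\qquad \omega_c=-\tfrac1\lambda\log c_*>2 .$$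
In each quadrant,
$$P=\{\omega>\omega_c,\ -1<\tau<\omega+1\},\quad E=\{\tau>\omega-1\},\quad N=\{\tau<1\},\quad \Theta^\pm:(\tau,\omega)\mapsto(\tau-\omega,\rho\omega),$$
and the flow is $\tau\mapsto\tau+s$ with $\omega$ fixed. (For $\Theta$: the new $\tau$ is $\frac\rho\mu\log|y|=-\eta=\tau-\omega$.) On quadrants, written as (sign of $x$, sign of $y$), $\Theta^\pm$ acts by $(+,+)\to(+,+)$, $(-,-)\to(-,-)$, $(+,-)\to(-,+)\to(+,-)$. So $U\setminus\Gamma=W_{++}\sqcup W_{--}\sqcup W_o$, where all representatives of points of $W_{++}$ (of $W_{--}$) are in the quadrant $(+,+)$ (in $(-,-)$).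

**Step 4.4: flow-box coordinates on each $W_i$.** Put $t=\tau+\frac\omega{\rho-1}$, and modulo $1$
$$\vartheta=\tfrac{\log\omega}{\log\rho}\text{ on }W_{++},W_{--},\qquad \vartheta=\tfrac{\log\omega}{2\log\rho}\text{ on }(+,-),\qquad \vartheta=\tfrac{\log\omega}{2\log\rho}+\tfrac12\text{ on }(-,+).$$
These are $\Theta^\pm$-invariant: $\tau-\omega+\frac{\rho\omega}{\rho-1}=\tau+\frac\omega{\rho-1}$, and $\log(\rho\omega)=\log\omega+\log\rho$. So $G=(\vartheta,t)$ is a local diffeomorphism $W_i\to\mathbb R/\mathbb Z\times\mathbb R$ with $X=\partial_t$.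

*$G$ is injective.* Let two representatives have the same $(\vartheta,t)$. Up to exchanging them, $\tilde\omega=\rho^j\omega$ with $j\ge0$, and in $W_o$ the integer $j$ is even iff the quadrants agree. Moreover
$$\tilde\tau=\tau-\tfrac{\rho^j-1}{\rho-1}\omega=\tau-\omega(1+\dots+\rho^{j-1}).$$
If $j=0$ the points coincide. If $j=1$, then $\tilde\tau>-1$ gives $\tau>\omega-1$, so the first point is in $E$ and the second is its $\Theta^\pm$-image. If $j\ge2$, then $\tilde\tau<\omega+1-\omega-\rho\omega<-1$, which is impossible.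

*The image contains $\{t>t_0\}$, $t_0:=\frac{\rho\omega_c}{\rho-1}$.* Given $(\vartheta,t)$ with $t>t_0$, the values of $\omega$ compatible with $\vartheta$ form a sequence $\omega_j=\rho^j\omega_0$, $j\in\mathbb Z$ (with alternating quadrants for $W_o$). Put $S_j=\frac{\omega_j}{\rho-1}$, so $S_{j+1}-S_j=\omega_j$. Choose $j$ with $S_j\le t<S_{j+1}$ and put $\tau=t-S_j\in[0,\omega_j)$. Since $\omega_j=\frac{\rho-1}\rho S_{j+1}>\frac{\rho-1}\rho t>\omega_c$, the point $(\tau,\omega_j)$ is in $P$. As $G$ is injective, every point with $t>t_0$ has a representative with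
$$0\le\tau<\omega\ \ (\text{so }|x|\le1,\ |y|\le1),\qquad \omega>\tfrac{\rho-1}\rho\,t. \tag{4.2}$$

**Step 4.5: closing up by three discs.** The set $U'=\Gamma\cup\{t>t_0\}$ is open in $U$: $t$ is continuous off $\Gamma$, and $t>\frac\omega{\rho-1}-1\to\infty$ at $\Gamma$. Take discs $\Delta_i=\{|\zeta|<e^{(t_0+1)/2}\}\subset\mathbb R^2$, $i\in\{++,--,o\}$, with the vector field $\frac12\zeta$, and identify $(\vartheta,t)\in W_i$, $t_0<t<t_0+1$, with $\zeta=e^{t/2}(\cos2\pi\vartheta,\sin2\pi\vartheta)$. The fields agree, as $|\zeta|=e^{t/2}$. Call the result $M$.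

*$M$ is Hausdorff*: a sequence in a collar with $t\to t_0$ has no limit in $U'$, and one with $t\to t_0+1$ has no limit in $\Delta_i$. So no collar sequence has two different limits.

*$M$ is compact.* Let $A=\Gamma\cup\{t\ge t_0+\frac12\}$ and $K=\{|x|\le1,\ |y|\le1,\ w\le e^{-\lambda(\omega_c+\frac{\rho-1}{2\rho})}\}$, a compact subset of $P$. If $t\ge t_0+\frac12$, the representative (4.2) has $\omega>\omega_c+\frac{\rho-1}{2\rho}$, so it lies in $K$. Every point of $\Gamma$ has a representative on an axis with $|x|,|y|\le1$, because $(x,0)$ with $1<|x|<e^\mu$ is equivalent to $(0,y)$ with $|y|=|x|^{-1/\rho}<1$, and $(0,y)$ with $1<|y|<e^\lambda$ to $(x,0)$ with $|x|=|y|^{-\rho}<1$. So $A\subset\pi(K)$. As $A$ is closed in $U$, it is compact, and $A\subset U'$. The rest of $M$ lies in the compact discs $|\zeta|\le e^{(t_0+1/2)/2}$.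

$M$ is connected: $\Gamma$ is connected, each annulus $W_i\cap\{t>t_0\}$ is connected and accumulates on $\Gamma$, and each disc meets its annulus. The field $X$ has exactly one saddle and three sources as zeros, so $\chi(M)=-1+3=2$ and $M\cong S^2$. Fix a Riemannian metric and let $f_0$ be the time-one map of $X$. Put $t=2\log|\zeta|$ on $\Delta_i\setminus0$ and $\mathcal W_i=(W_i\cap\{t>t_0\})\cup(\Delta_i\setminus0)$. Then
$$M=\Gamma\sqcup\{3\text{ sources}\}\sqcup\mathcal W_{++}\sqcup\mathcal W_{--}\sqcup\mathcal W_o,\qquad \mathcal W_i\cong\mathbb R/\mathbb Z\times\mathbb R,\qquad f_0(\vartheta,t)=(\vartheta,t+1)\ \text{on }\mathcal W_i, \tag{4.3}$$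
and each $\mathcal W_i$ is open.

## 5. A flat function with $2^k$ branches at height $e^{-\lambda k}$

We construct $\phi(\xi)$. It is $e^{-\lambda H}$, where $H$ goes to infinity at a point and equals "integer minus zigzag" on short intervals.

**Step 5.1: the zigzag.** Let $Z$ be $C^\infty$, even, $2$-periodic, non-decreasing on $[0,1]$, with $Z=-\frac18$ on $[0,\frac18]$, $Z=\frac38$ near $1$, and $Z(v)=\frac18+\frac34(v-\frac12)$ on $[\frac14,\frac34]$. So $Z(\frac14)=-\frac1{16}$ and $Z(\frac34)=\frac5{16}$. For even $L$ let $G_L(t)=Z(4Lt)$ on $[0,\frac14]$ and $G_L=-\frac18$ elsewhere. As $Z=-\frac18$ near the even integers $0$ and $L$, this is $C^\infty$. Let $B_j=\{t:4Lt\in[j+\frac14,j+\frac34]\}$, $0\le j<L$; these are disjoint subintervals of $[0,\frac14]$. On $B_j$, $G_L$ is affine with slope $\pm3L$ and image $[-\frac1{16},\frac5{16}]$. Off $\bigcup B_j$,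
$$G_L\in[-\tfrac18,-\tfrac1{16}]\cup[\tfrac5{16},\tfrac38]. \tag{5.1}$$
Also $|G_L'|\le C_1L$ with $C_1:=4\max|Z'|\ge3$. For $L=2$ this is the map of Section 1.

**Step 5.2: the base.** For $0<s_1\le\frac14$ let $s=\xi-\frac14$ and $q(s)=s-s^2/s_1$. On $[0,s_1]$ we have $|q'|\le1$ and $q\le\frac{s_1}4$. On the *window* $0<s<s_1$ put $\beta=1/q\ge\frac4{s_1}\ge16$. There $|\beta'|=|q'|/q^2\le\beta^2$.

**Step 5.3: the scales.** Let $\mathcal K=\{k_0q_0^i:i\ge0\}$ with an integer $k_0>4/s_1$. For $k\in\mathcal K$ let $s_k\in(0,\frac{s_1}2)$ satisfy $q(s_k)=\frac1k$, and put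
$$\xi_k=\tfrac14+s_k,\quad \ell_k=\tfrac1{8k^2},\quad t_k(\xi)=\tfrac{\xi-\xi_k}{\ell_k},\quad \tilde I_k=\{|t_k|\le2\},\quad I_k=\{|t_k|\le1\},\quad V_k=\{t_k\in(0,\tfrac14)\}.$$
Since $s_k\ge q(s_k)=\frac1k>\frac1{4k^2}=2\ell_k$ and $s_k+2\ell_k<\frac{s_1}2+\frac{s_1}4<s_1$, $\tilde I_k$ lies in the window. On $\tilde I_k$ we have $|q-\frac1k|\le2\ell_k=\frac1{4k^2}$, so
$$|\beta-k|=\frac{k\,|\frac1k-q|}{q}\le\frac{1/4}{1-\frac1{4k}}\le\frac13\qquad\text{(as }k\ge16).$$
Hence the $\tilde I_k$ are pairwise disjoint, and they lie in $(\frac14,\frac14+s_1)\subset(\frac14,\frac12)$. Let $g_k=\xi_k+\ell_kG_{2^k}(t_k)\in(0,1)$.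

**Step 5.4: the function.** Let $\kappa$ be a smooth bump, $\kappa=1$ on $[-1,1]$, supported in $(-2,2)$, $0\le\kappa\le1$, $|\kappa'|\le2$. On the window define
$$H=\beta-\xi+\sum_{k\in\mathcal K}\kappa(t_k)\,(k-g_k-\beta+\xi),\qquad \phi=e^{-\lambda H},$$
and $\phi=0$ off the window. At each point at most one term of the sum is nonzero.

**Lemma 1.**

1. $H=k-g_k$ on $I_k$; on the window $|H-\beta|\le\frac43$, so $H\ge\frac4{s_1}-2$.
2. $|H'|\le C_12^k$ on $V_k$; on the window off $\bigcup_kV_k$, $|H'|\le100\beta^2\le100(H+2)^2$.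
3. $\phi\in C^r(\mathbb R)$ and $\phi\ge0$.

*Proof.* (1) On $I_k$, $\kappa(t_k)=1$. In general $H$ is $\beta-\xi$ or a convex combination of $\beta-\xi$ and $k-g_k$, with $|\beta-\xi-\beta|\le\frac12$ and $|k-g_k-\beta|\le\frac13+1$.

(2) On $V_k$, $H'=-g_k'=-G_{2^k}'(t_k)$. Off $V_k$ we have $g_k'=0$. On $\tilde I_k\setminus V_k$,
$$|H'|\le(1-\kappa)|\beta'-1|+\tfrac2{\ell_k}\bigl|k-g_k-\beta+\xi\bigr|\le\beta^2+1+16k^2\cdot\tfrac43,$$
because $|k-\beta|\le\frac13$ and $|\xi-g_k|\le1$. As $k\le\beta+\frac13$ and $\beta\ge16$, this is at most $100\beta^2$. Off all $\tilde I_k$, $|H'|\le\beta^2+1$. Finally $\beta\le H+2$ by (1).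

(3) Let $\phi_b=e^{-\lambda(\beta-\xi)}$ on the window and $0$ elsewhere. It is $C^\infty$: at the ends of the window $q$ has simple zeros, and $e^{-\lambda/q}$ and all its derivatives tend to $0$. Then $\phi=\phi_b+\sum_k\phi_k$ with $\phi_k$ smooth and supported in $\tilde I_k$. We claim that for every $j\ge0$ there is $C$ with
$$|\phi_k^{(j)}|\le C\,e^{-\lambda k}(k^22^k)^j\qquad(k\in\mathcal K). \tag{5.2}$$
Constants here may depend on $j$ and $s_1$, not on $k$. On $\tilde I_k$, $|\beta-\xi-k|\le2$ and $|H-k|\le2$, which gives $j=0$. For $j\ge1$: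

* $\beta^{(j)}$ is a sum of terms $\mathrm{const}\cdot(q')^a(q'')^b/q^{a+b+1}$ with $a+2b=j$, so it is $O(k^{j+1})=O(k^{2j})$.
* $(\kappa(t_k))^{(j)}=O(\ell_k^{-j})=O(k^{2j})$.
* $|g_k^{(j)}|\le C\ell_k^{1-j}(4\cdot2^k)^j=O((k^22^k)^j)$.
* $k-g_k-\beta+\xi$ is bounded on $\tilde I_k$.

By Leibniz' rule $H^{(j)}=O((k^22^k)^j)$ and $(\beta-\xi)^{(j)}=O((k^22^k)^j)$. By the chain rule the $j$-th derivative of $e^{-\lambda H}$ is $e^{-\lambda H}$ times a combination of products $H^{(j_1)}\cdots H^{(j_m)}$ with $j_1+\dots+j_m=j$, and the same holds for $\phi_b$. This proves (5.2).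

If $r=m+\alpha$ is not an integer, we use, for $u=\phi_k^{(m)}$,
$$|u(a)-u(b)|\le\min\bigl(2\|u\|_\infty,\|u'\|_\infty|a-b|\bigr)\le(2\|u\|_\infty)^{1-\alpha}\|u'\|_\infty^\alpha|a-b|^\alpha .$$
In all cases $\|\phi_k\|_{C^r}\le Ck^{2r}e^{-(\lambda-r\log2)k}$. This is summable **because $\lambda>r\log2$**, and $C^r$ is complete. $\square$

## 6. The kicked map, and the measures it forces

**Step 6.1: choice of constants.** Choose $\omega_1\ge\max(\omega_c,(\rho-1)t_0,3)$ with
$$e^\lambda e^{-\lambda(\rho-1)(\omega_1-1)}\le\tfrac14. \tag{6.1}$$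
Choose $y_0<c_*$ so small that $-\frac1\lambda\log y_0>\omega_1+(\rho-1)(t_0+1)$ and that $\eta_0:=-\frac1\lambda\log\frac{y_0}4$ satisfies $\eta_0\ge\frac2\lambda$ and
$$\log\bigl(100\,(2\rho+2)(x+2)^2\bigr)\le\tfrac{\log2}4\,x\qquad\text{for all }x\ge\eta_0. \tag{6.2}$$
Let $\chi$ be a smooth bump with $\chi=1$ on $|y|\le\frac{y_0}2$, supported in $|y|<y_0$, $0\le\chi\le1$, $|\chi'|\le\frac4{y_0}$. Choose $s_1$ with $e^{-\lambda(4/s_1-2)}\le\frac{y_0}8$. By Lemma 1(1), $0\le\phi\le\frac{y_0}8$ and $|\chi'|\phi\le\frac12$.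

**Step 6.2: the map.** On $\mathcal R=\{x>0,\ \tau\in[\frac14,\frac12],\ |y|\le y_0\}$, where $\tau=-\frac1\mu\log x$, define
$$\psi(x,y)=(x,\ y+\chi(y)\phi(\tau)),\qquad \psi=\mathrm{id}\ \text{elsewhere}.$$
$\mathcal R$ is a compact subset of $N^+$, since there $w\le y_0<c_*$ and $e^{-\mu}<x<1$, and $\pi$ is injective and open on $N$. Also $\pi(\mathcal R)\subset U'$: for $y\ne0$, $\omega>\eta>(\rho-1)(t_0+1)$, hence $t>t_0+1$. In particular $\mathcal R$ (we now write $\mathcal R$ for $\pi(\mathcal R)$) does not meet the discs $\Delta_i$. The formula is $C^r$ near $\mathcal R$ and gives the identity outside $\mathcal R$. For fixed $x$ the map $y\mapsto y+\chi\phi$ has derivative $\ge\frac12$ and is the identity outside $|y|<y_0$. So $\psi$ is a bijection with everywhere invertible derivative, i.e. a $C^r$ diffeomorphism of $M$, and it preserves $\mathcal R$. Let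
$$f=\psi\circ f_0 .$$
The kick is upward ($\phi\ge0$). So points can cross the loop $\Gamma$ only *into* $\mathcal W_{++}$.

**Lemma 2.** The ergodic measures of $f$ are $\delta_p$, the Dirac masses at the three sources, and measures with $\nu(\mathcal W_{++})=1$.

*Proof.* If $f(B)\subset B$, then $B\subset f^{-1}B$ have equal measure, so for ergodic $\nu$ a forward invariant Borel set has measure $0$ or $1$. Since $\mathcal R\cap\mathcal W_{++}=\mathcal R\cap\{y>0\}$, $\mathcal R\cap\Gamma=\mathcal R\cap\{y=0\}$ and $\phi\ge0$, the sets $\mathcal W_{++}$ and $\Gamma\cup\mathcal W_{++}$ are forward invariant. Let $\nu(\mathcal W_{++})=0$.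

If $\nu(\Gamma)=1$, a.e. forward orbit stays in $\Gamma$. Then $\psi$ fixes the points of $\Gamma$ to which it is applied, since a point of $\Gamma\cap\mathcal R$ that is moved enters $\mathcal W_{++}$. So the orbit is an $f_0$-orbit in $\Gamma$ and converges to $p$; by recurrence $\nu=\delta_p$.

Otherwise $\nu(\Gamma\cup\mathcal W_{++})=0$. On $\mathcal W_{--}$ we have $x<0$ for all representatives in $P$, so $\psi$ does not act; $f=f_0$ adds $1$ to $t$, there is no recurrence, and $\nu(\mathcal W_{--})=0$. The sources are fixed. So $\nu$ is a Dirac mass at one of them or $\nu(\mathcal W_o)=1$. In the latter case a.e. orbit stays in $\mathcal W_o$. There $f_0$ adds $1$ to $t$. When $\psi$ moves a point of $\mathcal R\cap\{y<0\}$ to a point with $y<0$, it decreases $|y|$ and keeps $\tau$, so it increases $\eta$, $\omega$ and $t=\tau+\frac\omega{\rho-1}$. So $t\circ f\ge t+1$ along the orbit, contradicting recurrence. $\square$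

## 7. The first return near the entrance

We now make the model of Section 1 exact, by computing the first return map to the following set. Let $\mathcal Z\subset\mathcal W_{++}$ be the set of points with a representative in the quadrant $(+,+)$ with $0<\tau\le1$, $\omega>\omega_1$. Such points have $t>\frac{\omega_1}{\rho-1}\ge t_0$. Such representatives are not in $E$, since $\tau\le1<\omega-1$; hence they are unique. On $\mathcal Z$ use coordinates $(\xi,\eta)$ with $\xi=\tau$, $y=e^{-\lambda\eta}$, $\omega=\xi+\eta$; so $\eta>\omega_1-1\ge2$. The chart extends smoothly across the sides $\xi=0$ and $\xi=1$. We have $\mathcal R\cap\{y>0\}\subset\mathcal Z$, and $\psi$ preserves $\mathcal R\cap\{y>0\}$. Hence $\psi(\mathcal Z)\subset\mathcal Z$.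

**Step 7.1: every forward orbit in $\mathcal W_{++}$ enters $\mathcal Z$.** For the $f_0$-orbit of $(\vartheta,t)$ take $j$ with $S_j>t$, $\omega_j>\omega_1$ (notation of Step 4.4), and the integer $i\ge1$ with $t+i-S_j\in(0,1]$. Then $f_0^i(\vartheta,t)$ has the representative $(\tau,\omega)=(t+i-S_j,\omega_j)$, so it is in $\mathcal Z$. The $f$-orbit agrees with the $f_0$-orbit until the latter first enters $\mathcal R\cap\{y>0\}$, say at time $m$. If this happens at a time $m\le i$, then $f^mz=\psi f_0^mz\in\mathcal R\cap\{y>0\}\subset\mathcal Z$. If not, $f^iz=f_0^iz\in\mathcal Z$.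

**Step 7.2: the first return time.** Let $z=(\xi,\eta)\in\mathcal Z$, and let $n=n(z)\ge3$ be the integer with $n-\eta\in(0,1]$. For $1\le i\le n$, the point $f_0^iz$ has coordinates $(\vartheta(z),t(z)+i)$. It lies in $\mathcal Z$ iff for some $j\in\mathbb Z$
$$\tilde\tau=\xi+i-\tfrac{\rho^j-1}{\rho-1}\,\omega\in(0,1]\quad\text{and}\quad\rho^j\omega>\omega_1 .$$
For $j\le0$, $\tilde\tau\ge\xi+i>1$. For $j\ge2$, $\tilde\tau\le\xi+i-\omega-\rho\omega=(i-\eta)-\rho\omega\le1-\rho\omega<0$. For $j=1$, $\tilde\tau=i-\eta$, which is in $(0,1]$ iff $i=n$, and then $\rho\omega>\omega_1$ holds. So $f_0^iz\notin\mathcal Z$ for $1\le i<n$ and $f_0^nz\in\mathcal Z$. As $\psi$ moves points of $\mathcal W_{++}$ only inside $\mathcal Z$,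
$$f^iz=f_0^iz\notin\mathcal Z\ (1\le i<n),\qquad f^nz=\psi f_0^nz\in\mathcal Z .$$
The first return map to $\mathcal Z$ is $T(z)=f^{n(z)}z$. Since $\mathcal R$ is closed and $f_0^iz\notin\mathcal R$ for $1\le i<n$, the identity $f^n=\psi\circ f_0^n$ with the same $n=n(z)$ holds in a neighborhood of $z$. So derivatives of $f^{n(z)}$ at $z$ are obtained by differentiating the formulas below with $n$ fixed.

**Step 7.3: formulas.** The point $f_0^nz$ has $\tau=n-\eta$ and $\omega=\rho(\xi+\eta)$. With $T(\xi,\eta)=(\xi',\eta')$,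
$$\xi'=n-\eta,\qquad\hat\eta=\rho\xi+(\rho+1)\eta-n,\quad\hat y=e^{-\lambda\hat\eta},\qquad e^{-\lambda\eta'}=y'=\hat y+\chi(\hat y)\phi(\xi'). \tag{7.1}$$
Since $\hat\eta=\rho\xi+\rho\eta-\xi'$ with $\xi,\xi'\in(0,1]$,
$$\eta<n\le\eta+1,\qquad\rho\eta-1\le\hat\eta\le\rho\eta+\rho . \tag{7.2}$$

**Step 7.4: absorption, where the cut-off $\chi$ disappears.** By (7.2), $\hat y\le e^\lambda y^\rho$, and $e^\lambda y^{\rho-1}\le\frac14$ by (6.1) and $\eta>\omega_1-1$. So $\hat y\le\frac y4$ and $y'\le\frac y4+\frac{y_0}8$. Let $\mathcal Z_0=\{z\in\mathcal Z:y\le\frac{y_0}4\}$. Then $T(\mathcal Z_0)\subset\mathcal Z_0$. Every $T$-orbit enters $\mathcal Z_0$, because $\limsup y\le\frac{y_0}6$ along it. On $\mathcal Z_0$ we have $\hat y\le\frac{y_0}{16}$, so $\chi(\hat y)=1$: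
$$y'=\hat y+\phi(\xi')\ \text{ on }\mathcal Z_0,\qquad\eta\ge\eta_0\ \text{ on }\mathcal Z_0. \tag{7.3}$$
If $\nu$ is ergodic with $\nu(\mathcal W_{++})=1$, then $\nu(\mathcal Z)>0$, since $\mathcal W_{++}\subset\bigcup_if^{-i}\mathcal Z$. The normalized restriction $\nu_{\mathcal Z}$ is $T$-invariant. The sets $T^{-i}\mathcal Z_0$ increase to $\mathcal Z$ and have equal measure. So $\nu$-a.e. point of $\mathcal Z$ is in $\mathcal Z_0$.

## 8. Trapped horseshoes with $2^k$ branches and return time $k$

For $k\in\mathcal K$ let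
$$D_k=\{(\xi,\eta):\ \xi\in I_k,\ k-\eta\in I_k\}.$$
For $k_0\ge\eta_0+1$ this is a compact subset of $\mathcal Z_0$: $I_k\subset(0,1)$ gives $\eta>k-1\ge\eta_0$, and $\omega>\eta_0>\omega_1$. The $D_k$ are pairwise disjoint because the $I_k$ are.

**Step 8.1: the return map on $D_k$.** For $z\in D_k$ we have $k-\eta\in I_k\subset(0,1]$, so $n(z)=k$ and $\xi'=k-\eta\in I_k$. Thus $\phi(\xi')=e^{-\lambda(k-g_k(\xi'))}$, and by (7.1), (7.3), the next phase is
$$k-\eta'=g_k(\xi')+e_k,\qquad e_k=\tfrac1\lambda\log\bigl(1+\tfrac{\hat y}{\phi(\xi')}\bigr)=\tfrac1\lambda\log\bigl(1+e^{-\lambda\mathcal E}\bigr),$$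
$$\mathcal E=\hat\eta-H(\xi')=(\rho-1)k+\rho\xi-(\rho+1)\xi'+g_k(\xi'),$$
where we inserted $\eta=k-\xi'$. In the coordinates $(t,t')=(t_k(\xi),t_k(k-\eta))\in[-1,1]^2$, with $L=2^k$,
$$F_k:=f^k|_{D_k}:\ (t,t')\mapsto\bigl(t',\ G_L(t')+\tilde e(t,t')\bigr),\qquad\tilde e=e_k/\ell_k. \tag{8.1}$$
The error is negligible. We have $0\le\tilde e\le\frac{8k^2}\lambda e^{-\lambda\mathcal E}$. As $\partial_t\tilde e=\partial_\xi e_k$, $\partial_{t'}\tilde e=\partial_{\xi'}e_k$ and $|\partial e_k|\le|\partial\mathcal E|e^{-\lambda\mathcal E}$, both partial derivatives of $\tilde e$ are at most $(\rho+1+C_12^k)e^{-\lambda\mathcal E}$. Moreover $e^{-\lambda\mathcal E}\le e^{\lambda(\rho+1)}e^{-\lambda(\rho-1)k}$. As $\rho-1>1$ and $\lambda>\log2$, for $k_0$ large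
$$0\le\tilde e\le\tfrac1{100},\qquad|\partial_t\tilde e|,\ |\partial_{t'}\tilde e|\le\tfrac1{100}. \tag{8.2}$$
Hence $F_k(D_k)\subset D_k$, since $-\frac18\le G_L+\tilde e\le\frac38+\frac1{100}<1$. The region is trapped.

**Lemma 3.** Let $k\in\mathcal K$. $F_k$ has exactly one invariant probability $m_k$ of entropy $k\log2$. It is ergodic, and all other invariant probabilities have smaller entropy.

*Proof.* By affinity it suffices to consider ergodic measures: if $m$ has entropy $k\log 2$ and all ergodic measures other than $m_k$ have smaller entropy, then almost every ergodic component of $m$ is $m_k$. Write orbits as sequences $t_{i+1}=G_L(t_i)+\tilde e(t_{i-1},t_i)$, the point at time $i$ being $(t_{i-1},t_i)$.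

(a) *Orbits that miss the branches once.* Suppose $t_i\notin\bigcup B_j$. By (5.1), $t_{i+1}$ lies in $[-\frac18,-\frac1{16}+\frac1{100}]\cup[\frac5{16},\frac38+\frac1{100}]$, hence outside $[0,\frac14]$. So $G_L(t_{i+1})=-\frac18$, and $t_{i+2}$, and then inductively all later terms, lie in $Q=[-\frac18-\frac1{100},-\frac18+\frac1{100}]$, an interval disjoint from $[0,\frac14]$. On $Q\times Q$, $F_k(t,t')=(t',-\frac18+\tilde e(t,t'))\in Q\times Q$. By (8.2) the two components of $F_k^2$ there,
$$-\tfrac18+\tilde e(t,t')\quad\text{and}\quad-\tfrac18+\tilde e\bigl(t',-\tfrac18+\tilde e(t,t')\bigr),$$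
have Lipschitz constants at most $\frac1{50}$ and $\frac1{100}+\frac1{100}\cdot\frac1{50}$ in the max-norm. So $F_k^2$ contracts $Q\times Q$ by the factor $\frac1{50}$, and all these orbits converge to one fixed point, a sink. By recurrence, a.e. point of $\{t'\notin\bigcup B_j\}$ is the sink. So an ergodic measure charging this set is the Dirac mass at the sink, of entropy $0$.

(b) *The other ergodic measures.* Let $m$ be ergodic and not charge $\{t'\notin\bigcup B_j\}$. $F_k$ is injective, and $m(F_k^n(D_k))=1$ for all $n$ by invariance. So $m$ is carried by the set $\Omega_k$ of points having a two-sided orbit in $D_k$ with all $t_i\in\bigcup B_j$. The space of such sequences is compact, and projection to time $0$, $(t_i)\mapsto(t_{-1},t_0)$, is continuous and injective, because $F_k$ is. So $\Omega_k$ is compact and homeomorphic to it. The itinerary map $\Omega_k\to\{0,\dots,L-1\}^{\mathbb Z}$, recording the $j_i$ with $t_i\in B_{j_i}$, is continuous and equivariant.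

*The itinerary map is injective.* If two orbits have the same itinerary, then $t_i$ and $\tilde t_i$ lie in the same $B_{j_i}$, where $G_L$ is affine of slope $\pm3L$. So $d_i=t_i-\tilde t_i$ satisfies
$$|d_{i+1}|\ge(3L-\tfrac1{100})|d_i|-\tfrac1{100}|d_{i-1}| .$$
Let $D=\sup_i|d_i|\le2$. If $D>0$, choose $i$ with $|d_i|\ge\frac9{10}D$. As $3L\ge6$, $|d_{i+1}|\ge(5.99\cdot0.9-0.01)D>D$, a contradiction.

*It is surjective.* Given $(j_i)$ and $m$, fix $t_{-m-1}=0$ and let $t_{-m}$ vary in $B_{j_{-m}}$. Inductively, suppose that on a compact interval $J$ of parameters $t_i$ is continuous and maps onto $B_{j_i}$. At parameters where $t_i$ is one or the other endpoint of $B_{j_i}$, $G_L(t_i)$ equals $-\frac1{16}$, respectively $\frac5{16}$. There $t_{i+1}$ is $\le-\frac1{16}+\frac1{100}<0$, respectively $\ge\frac5{16}>\frac14$. Write $B_{j_{i+1}}=[b_-,b_+]\subset[0,\frac14]$. Going in $J$ from the first parameter to the second, stop at the first parameter $a_+$ with $t_{i+1}=b_+$, and let $a_-$ be the last one before it with $t_{i+1}=b_-$.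 Between $a_-$ and $a_+$, $t_{i+1}$ takes exactly the values of $[b_-,b_+]$. This is the next parameter interval. We obtain orbit segments with $t_i\in B_{j_i}$ for $|i|\le m$. A limit along a diagonal subsequence as $m\to\infty$ is a two-sided orbit with itinerary $(j_i)$.

So $F_k|_{\Omega_k}$ is conjugate to the full shift on $2^k$ symbols, which has a unique measure of maximal entropy, ergodic, of entropy $k\log2$. $\square$

**Step 8.2: the measures $\nu_k$.** Let $\nu_k=\frac1k\sum_{i<k}f^i_*m_k$. It is $f$-invariant. It is ergodic: if $f^{-1}B=B$, then $m_k(B)\in\{0,1\}$ as $m_k$ is $F_k$-ergodic, and $f^i_*m_k(B)=m_k(B)$, so $\nu_k(B)\in\{0,1\}$. Each $f^i_*m_k$ is $f^k$-invariant of entropy $k\log2$. By affinity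
$$h(f,\nu_k)=\tfrac1kh(f^k,\nu_k)=\log2 .$$
Since $f^iD_k\cap\mathcal Z=\emptyset$ for $0<i<k$ (Step 7.2), $\nu_k|_{\mathcal Z}$ is carried by $D_k$. So the $\nu_k$, $k\in\mathcal K$, are pairwise distinct.

**Step 8.3: all measures charging some $D_k$.** Let $\nu$ be $f$-ergodic with $\nu(D_k)>0$. The set $\bigcup_{i<k}f^iD_k$ is forward invariant, so it has full measure. The first return to $D_k$ is $F_k$ with constant time $k$, so $\nu(D_k)=\frac1k$ and $\nu=\frac1k\sum_{i<k}f^i_*\nu_{D_k}$. By Abramov's formula
$$h(f,\nu)=\tfrac1kh(F_k,\nu_{D_k})\le\log2,\qquad\text{with equality iff }\nu_{D_k}=m_k,\text{ i.e. iff }\nu=\nu_k. \tag{8.3}$$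
By (8.1), in the max-norm of $(t,t')$, $\|DF_k\|\le C_12^k+\frac2{100}\le(C_1+1)2^k$. On the compact set $D_k$ this norm is comparable to the Riemannian one. Hence, as $\lambda>\log2$,
$$\Lambda(\nu)\le\log2+\tfrac1k\log(C_1+1)\le\lambda\qquad(k_0\text{ large}). \tag{8.4}$$

## 9. Orbits outside the trapped regions expand at a rate below $\log2$

**Proposition 4.** For $k_0$ large there is $\gamma>0$ such that every ergodic $\nu$ with $\nu(\mathcal W_{++})=1$ and $\nu(D_k)=0$ for all $k\in\mathcal K$ satisfies $\Lambda(\nu)\le(1-\gamma)\log2$, and hence $h(f,\nu)\le(1-\gamma)\log2$.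

The second statement follows from the first by fact 4 of Section 2 (it is trivial if $h(f,\nu)=0$). The natural approach is to bound the derivative of each return separately. We will see that a return landing on the zigzag of scale $k$ has derivative about $2^k$ at most, and that this is paid for by the time spent near the saddle *afterwards*: $\log(\text{derivative})\le C_2+n\log2$, where $n$ is the next return time. But if all returns were of this kind, summation would give $\log2\cdot(\text{time})+C_2\cdot(\text{number of returns})$, which is larger than $\log2\cdot(\text{time})$. So one has to show that such returns cannot follow each other. This is what the sparseness of $\mathcal K$ and the choice $\rho\theta=4$ are for.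

**Step 9.1: setting up the count.** Let $z=z_0\in\mathcal Z_0$ be $\nu$-typical, $z_l=T^lz=(\xi_l,\eta_l)\in\mathcal Z_0\setminus\bigcup_kD_k$, $n_l=n(z_l)$, and for $l\ge1$ let $A_l=\log\|D_{z_{l-1}}f^{n_{l-1}}\|$ in the max-norm of $(\xi,\eta)$. Differentiate (7.1), (7.3) with $n$ fixed and $(\xi',\eta')=(\xi_l,\eta_l)$. From $-\lambda y'd\eta'=-\lambda\hat y\,d\hat\eta-\lambda\phi H'(\xi')d\xi'$ we get
$$d\xi'=-d\eta,\qquad d\eta'=\tfrac{\hat y}{y'}\bigl(\rho\,d\xi+(\rho+1)d\eta\bigr)-\tfrac{\phi(\xi')}{y'}H'(\xi')\,d\eta ,$$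
where the last term is absent if $\xi'$ is outside the window, as then $\phi=\phi'=0$. Put, for $\xi_l$ in the window,
$$d_l=H(\xi_l)-\eta_l,\qquad u_l=\tfrac{\phi(\xi_l)}{y'}|H'(\xi_l)|=e^{-\lambda d_l}|H'(\xi_l)|,$$
and $u_l=0$ off the window. Then $d_l\ge0$ because $y'\ge\phi(\xi')$, and
$$0\le A_l\le\log(2\rho+2)+\log\max(1,u_l). \tag{9.1}$$
Call $l\ge1$ **good** if $A_l\le\frac{\log2}4n_l$, and **bad** otherwise. Note that the derivative of the return *into* $z_l$ is compared with the time $n_l$ *after* $z_l$.

**Step 9.2: off the zigzags every index is good.** Let $\xi_l\notin\bigcup_kV_k$. On the window, by Lemma 1(2), $u_l\le100(H+2)^2e^{-\lambda(H-\eta_l)}\le100(\eta_l+2)^2$, because $x\mapsto(x+2)^2e^{-\lambda x}$ decreases for $x\ge\frac2\lambda$ and $H\ge\eta_l\ge\eta_0\ge\frac2\lambda$. By (9.1), (6.2), $A_l\le\frac{\log2}4\eta_l<\frac{\log2}4n_l$. Off the window the bound holds a fortiori.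

**Step 9.3: three consequences of being bad.** Let $l$ be bad. By Step 9.2, $\xi_l\in V_k$ for some $k\in\mathcal K$; say $l$ is *bad at $k$*. Also $u_l>1$, as otherwise $A_l\le\log(2\rho+2)\le\frac{\log2}4\eta_l$ by (6.2). On $V_k$, $H=k-g_k\in[k-1,k]$ and $u_l\le C_12^ke^{-\lambda d_l}$.

(i) *The derivative is paid by the next return time, up to a constant.* As $k\le H+1=\eta_l+d_l+1$, $d_l\ge0$ and $\lambda>\log2$,
$$A_l\le\log\bigl((2\rho+2)C_1\bigr)+(\eta_l+1+d_l)\log2-\lambda d_l\le C_2+n_l\log2,\qquad C_2:=\log\bigl(2(2\rho+2)C_1\bigr).$$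

(ii) *$\eta_l$ is comparable to $k$.* From $u_l>1$ we get $\lambda d_l<k\log2+\log C_1$. Since $\frac{\log2}\lambda=c<\frac1r$, $d_l\le\frac kr+\frac{\log C_1}\lambda$. With $\eta_l=H-d_l$,
$$\theta k-C_3\le\eta_l\le k,\qquad C_3:=1+\tfrac{\log C_1}\lambda .$$

(iii) *The previous height $\eta_{l-1}$ is about $k/\rho$, up to a factor.* Since $z_l\notin D_k$ and $\xi_l\in V_k\subset I_k$, we have $k-\eta_l=g_k(\xi_l)+d_l\notin I_k$. As $g_k-\xi_k\in[-\frac18\ell_k,\frac38\ell_k]$ and $d_l\ge0$, the point $g_k+d_l$ is beyond the right end of $I_k$, so $d_l>\frac{\ell_k}2$. Let $\hat y,\hat\eta$ be the quantities of (7.1) at $z_{l-1}$. Then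
$$e^{-\lambda(\hat\eta-H)}=\tfrac{\hat y}{\phi(\xi_l)}=\tfrac{y'}{\phi(\xi_l)}-1=e^{\lambda d_l}-1>\tfrac{\lambda\ell_k}2=\tfrac\lambda{16k^2},$$
i.e. $\hat\eta<H+\frac1\lambda\log\frac{16k^2}\lambda\le k+C_4\log k$. So *missing the trapped region means that $\hat y$ was not negligible*. Also $\hat y\le y'$ gives $\hat\eta\ge\eta_l\ge\theta k-C_3$. By (7.2) at $z_{l-1}$,
$$\frac{\theta k-C_3}\rho-1\ \le\ \eta_{l-1}\ \le\ \frac{k+1+C_4\log k}\rho. \tag{9.2}$$

**Step 9.4: two consecutive indices are never both bad ($k_0$ large).** Suppose $l-1\ge1$ is bad at $k'$ and $l$ is bad at $k$. By (ii) for $l-1$, $\theta k'-C_3\le\eta_{l-1}\le k'$. With the upper bound in (9.2) and $\rho\theta=4$,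
$$k'\le\frac{C_3}\theta+\frac{k+1+C_4\log k}4\le\frac k2<k .$$
With the lower bound, $\theta k\le\rho(k'+1)+C_3\le2\rho k'$, so $k\le\frac{2\rho}\theta k'<q_0k'$. But distinct elements $k'<k$ of $\mathcal K$ satisfy $k\ge q_0k'$, a contradiction.

**Step 9.5: pairing a bad index with the good one before it.** Let $l\ge2$ be bad at $k$. Then $l-1$ is good. By (9.2) and $n_{l-1}>\eta_{l-1}$, for $k_0$ large $n_{l-1}\ge c_1k$ with $c_1=\frac\theta{2\rho}$, and $C_2\le\frac{\log2}4n_{l-1}$. By (ii), $n_l\le k+1\le2k\le\frac2{c_1}n_{l-1}$. With (i),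
$$A_{l-1}+A_l\le\log2\,\bigl(\tfrac12n_{l-1}+n_l\bigr)\le(1-\gamma)\log2\,(n_{l-1}+n_l),\qquad\gamma:=\frac1{2(1+2/c_1)},$$
the last inequality because $\gamma(n_{l-1}+n_l)\le\gamma(1+\frac2{c_1})n_{l-1}=\frac12n_{l-1}$. The pairs $\{l-1,l\}$ are disjoint. For unpaired good $l$, $A_l\le\frac{\log2}4n_l\le(1-\gamma)\log2\,n_l$, as $\gamma<\frac34$. If $l=1$ is bad, keep $A_1$. Altogether
$$\sum_{l=1}^iA_l\le|A_1|+(1-\gamma)\log2\sum_{l=1}^in_l\qquad(i\ge1). \tag{9.3}$$

**Step 9.6: conclusion.** Choose $a>0$ with $\nu(\mathcal Z_0\cap\{y\ge a\})>0$, take $z$ typical in this set, and let $i\to\infty$ along the infinitely many $i$ with $z_i$ in this set. There $n_i$ is bounded. The set is relatively compact in the (extended) chart domain, so the $(\xi,\eta)$-norm is comparable to the Riemannian norm at $z_0$ and at these $z_i$. With $S_i=\sum_{l=0}^{i-1}n_l\to\infty$ we have $\sum_{l=1}^in_l=S_i-n_0+n_i=S_i+O(1)$. By the chain rule and (9.3)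
$$\log\|D_zf^{S_i}\|\le O(1)+\sum_{l=1}^iA_l\le(1-\gamma)\log2\cdot S_i+O(1) .$$
Dividing by $S_i$ we get $\Lambda(\nu)\le(1-\gamma)\log2$. $\square$

## 10. Entropy and growth rates: proof of Theorem 1

**Step 10.1: entropy.** By Lemma 2, (8.3) and Proposition 4, every ergodic measure has entropy $\le\log2$, with equality exactly for $\nu_k$, $k\in\mathcal K$ (Dirac masses have entropy $0$). By the variational principle $h_{\mathrm{top}}(f)=\log2$. So the $\nu_k$ are infinitely many distinct ergodic m.m.e.'s, and there are no others.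

**Step 10.2: $\lambda^+(f)=\lambda$.** Near $p$, $f=f_0$ and $D_pf=\mathrm{diag}(e^{-\mu},e^\lambda)$, so $\lambda^+(f)\ge\lambda$. For the converse we first show that *some ergodic $\nu$ has $\Lambda(\nu)\ge\lambda^+(f)$*. Let $x_n$ maximize $\|D_xf^n\|$ and let $\nu'$ be a weak limit of $\frac1n\sum_{i<n}\delta_{f^ix_n}$; it is invariant. Fix $m$. For each residue $s$ modulo $m$, cut the orbit of length $n$ at the times congruent to $s$. Submultiplicativity gives
$$\log\|D_{x_n}f^n\|\le O_m(1)+\sum_{i<n,\ i\equiv s\ (m)}\log\|D_{f^ix_n}f^m\| .$$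
Averaging over $s$ replaces the sum by $\frac1m\sum_{i<n}\log\|D_{f^ix_n}f^m\|$. Divide by $n$ and pass to the limit: $\frac1m\int\log\|Df^m\|\,d\nu'\ge\lambda^+(f)$ for all $m$. As $m\to\infty$, Kingman's theorem and the ergodic decomposition of $\nu'$ show that the average of $\Lambda$ over the ergodic components is $\ge\lambda^+(f)$. So some component has $\Lambda\ge\lambda^+(f)$.

Now check all ergodic measures, listed by Lemma 2: $\Lambda(\delta_p)=\lambda$; at the sources $\Lambda=\frac12<\log2<\lambda$; $\Lambda\le\lambda$ for measures charging some $D_k$, by (8.4); $\Lambda<\log2<\lambda$ for the measures of Proposition 4. So $\lambda^+(f)\le\lambda$.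

**Step 10.3: $\lambda_{\min}$.** $D_pf^{-1}$ has the eigenvalue $e^\mu$, so $\lambda^+(f^{-1})\ge\mu=\rho\lambda>\lambda$. Thus $\lambda_{\min}(f)=\lambda=\frac{\log2}c$ and $h_{\mathrm{top}}(f)=\log2=c\,\lambda_{\min}(f)>0$. This proves Theorem 1, and with it the conjecture. $\blacksquare$

## 11. The same construction inside an arbitrary closed surface

**Theorem 2.** Let $\Sigma$ be any connected closed surface, $1<r<\infty$, $0<c<\frac1r$. There is a $C^r$ diffeomorphism $f$ of $\Sigma$ with $h_{\mathrm{top}}(f)=c\,\lambda_{\min}(f)=\log2$, $\lambda_{\min}(f)=\lambda^+(f)<\lambda^+(f^{-1})$, whose ergodic m.m.e.'s are exactly an infinite sequence $(\nu_k)_{k\in\mathcal K}$, and $\nu_k\to\delta_p$ as $k\to\infty$ for a saddle fixed point $p$. Moreover there is $\gamma>0$ such that every other ergodic measure which charges none of the sets $D_k$ has entropy $\le(1-\gamma)h_{\mathrm{top}}(f)$.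

*Proof.*

**Step 11.1: $\Sigma=S^2$.** Everything was proved above except $\nu_k\to\delta_p$. By Step 7.2 the orbit of a point $(\xi,\eta)\in D_k$ is, during one period, $|x|=e^{-\mu(\xi+i)}$, $|y|=e^{-\lambda(\eta-i)}$, $0\le i<k$, with $\eta=k+O(1)$. All but $O(1)$ of these $k$ points lie in a given neighborhood of $p$, where the $O(1)$ does not depend on $k$. So the $\nu_k$-measure of the neighborhood tends to $1$.

**Step 11.2: replacing one source by $\Sigma$ minus a disc.** Let $\mathcal F$ be a Morse function on $\Sigma$, $q$ a local maximum, $\mathsf D\ni q$ an open disc bounded by a component $\sigma$ of a level set close to $q$, and $Y=g_0\nabla\mathcal F$ with a constant $g_0>0$ so small that the eigenvalues of $Y$ at all critical points are at most $\frac12$ in modulus. $Y$ is transverse to $\sigma$ and points into $\mathsf D$. Since $\mathcal F$ is constant on $\sigma$ and increases along non-constant orbits, no orbit meets $\sigma$ twice. So the flow of $Y$ gives a collar $\mathbb R/\mathbb Z\times(-1,1)$ of $\sigma$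 with $Y=\partial_s$ and $s>0$ inside $\mathsf D$. In Step 4.5 replace the disc $\Delta_{--}$ by the open subset $(\Sigma\setminus\mathsf D)\cup\{0\le s<1\}$ of $\Sigma$ (here $\Sigma\setminus\mathsf D$ contains $\sigma$), gluing $(\vartheta,s)$, $0<s<1$, to $(\vartheta,t_0+s)\in W_{--}$. The fields agree.

The result is Hausdorff: collar sequences with $s\to0$ have no limit in $U'$. Those with $s\to1$ accumulate in $\Sigma$ only on the time-one image of $\sigma$, which lies in $\mathsf D$ and, since no orbit meets $\sigma$ twice, not in $\{0\le s<1\}$. It is compact: replace the compact disc in $\Delta_{--}$ by $(\Sigma\setminus\mathsf D)\cup\{0\le s\le\frac12\}$. The resulting closed surface is a sphere with a disc replaced by $\Sigma$ minus an open disc. The remaining part of the sphere is a disc, glued in where $\mathsf D$ was, so the surface is diffeomorphic to $\Sigma$.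

**Step 11.3: the new ergodic measures.** The perturbation $\psi$ does not act on the new part or on $W_{--}$. Orbits leaving $\Sigma\setminus\mathsf D$ enter the set $W_{--}\cap\{t>t_0\}$, which is forward invariant and where $f$ adds $1$ to $t$. So no ergodic measure charges this set. Hence an ergodic $\nu$ charging $\Sigma\setminus\mathsf D$ has a.e. orbit in $\Sigma\setminus\mathsf D$ (an orbit that left would show that $W_{--}\cap\{t>t_0\}$ has positive measure). There $\mathcal F\circ f\ge\mathcal F$, with equality only at critical points. For a recurrent point $\mathcal F$ must be constant along the orbit, so the point is critical. The only new ergodic measures are Dirac masses at critical points, with $h=0$ and $\Lambda\le\frac12<\lambda$. With these in place of the source in $\Delta_{--}$, Lemma 2 holds as before, and Sections 5 to 10 and Step 11.1 apply without change, since they concern only $\Gamma$, $\mathcal W_{++}$, $\mathcal W_o$ and the list of ergodic measures. The inequality $\lambda^+(f^{-1})\ge\mu>\lambda$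 is Step 10.3. The last statement is Proposition 4 for measures with $\nu(\mathcal W_{++})=1$, and is trivial for Dirac masses. $\square$
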